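# Continuous images of semi-Eberlein compact spaces

All spaces in these notes are nonempty compact Hausdorff spaces, unless they are plainly something else such as $\mathbb R^\kappa$ or $\omega^\omega$. Powers of $\mathbb R$ carry the product (pointwise) topology. We identify a subset of $X$ with its characteristic function, so that families of subsets of $X$ live in $\{0,1\}^X$.

## 1. A compact family of subsets of $\omega^\omega$

Let $X=\omega^\omega$. For a finite sequence $s\in\omega^{<\omega}$ of length $|s|$, let $[s]=\{x\in X: s\subset x\}$ be the set of all $x$ that extend $s$. Let $\mathcal A_s$ be the family of all $A\subset[s]$ such that $x(|s|)\neq y(|s|)$ for distinct $x,y\in A$. So a member of $\mathcal A_s$ is a set of branches that all pass through the node $s$ and then split at once, at most one branch in each direction $i\in\omega$. Put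
$$K=\{A\subset X: |A|\le 1\}\ \cup\bigcup_{s\in\omega^{<\omega}}\mathcal A_s\ \subset\ \{0,1\}^X .$$

For distinct $x,y\in X$ let $x\wedge y$ be their longest common initial segment. If distinct $x,y$ belong to some $A\in\mathcal A_s$, then $x$ and $y$ both extend $s$ and differ at place $|s|$, so
$$s=x\wedge y. \tag{1}$$
Thus a set in $K$ with at least two points determines its node. For instance, let $x=(0,0,0,\dots)$, $y=(0,1,0,0,\dots)$, $z=(1,0,0,\dots)$. Then $\{x,y\}\in\mathcal A_{(0)}$ and $\{x,z\}\in\mathcal A_\emptyset$. But $\{x,y,z\}\notin K$, because $x\wedge y=(0)$ and $x\wedge z=\emptyset$ are different nodes. Every two-point set $\{x,y\}$ is in $K$, with node $x\wedge y$.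

Three properties of $K$ can be read off directly.

**$K$ is compact.** We show that $K$ is closed in $\{0,1\}^X$. Let $B\in\overline K$. If $|B|\le1$, then $B\in K$. Otherwise take distinct $x,y\in B$ and let $s=x\wedge y$. The set $\{A: x,y\in A\}$ is an open neighborhood of $B$, and by (1) every $A\in K$ in this neighborhood belongs to $\mathcal A_s$. Hence $B\in\overline{\mathcal A_s}$. The family $\mathcal A_s$ is closed: it is defined by the conditions "$z\notin A$" for $z\notin[s]$ and "not both $u\in A$ and $v\in A$" for distinct $u,v\in[s]$ with $u(|s|)=v(|s|)$, and each of these concerns at most two coordinates. So $B\in\mathcal A_s\subset K$.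

**Every member of $K$ is countable.** If $A\in\mathcal A_s$, then $x\mapsto x(|s|)$ is an injection of $A$ into $\omega$.

**The finite members are dense in $K$.** $K$ is closed under taking subsets. Given $A\in K$ and a finite $F\subset X$, the set $A\cap F$ is a finite member of $K$ that agrees with $A$ on $F$.

## 2. Four classes of compact spaces, and what $K$ is for

For an index set $\kappa$ (a cardinal or any set) let
$$c_0(\kappa)=\{f\in\mathbb R^\kappa: \{\alpha\in\kappa:|f(\alpha)|>\varepsilon\}\text{ is finite for every }\varepsilon>0\},$$
$$\Sigma(\kappa)=\{f\in\mathbb R^\kappa: \operatorname{supp}f\text{ is countable}\},\qquad \operatorname{supp}f=\{\alpha: f(\alpha)\ne0\}.$$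
The support of $f\in c_0(\kappa)$ is the union over $m\ge1$ of the finite sets $\{|f|>1/m\}$, so $c_0(\kappa)\subset\Sigma(\kappa)$.

**Definitions.** A compact space $K$ is *Eberlein* if it is homeomorphic to a weakly compact subset of a Banach space; equivalently, if it embeds homeomorphically into some $c_0(\kappa)$ with the pointwise topology. It is the second form that we use. $K$ is *Corson* if it is homeomorphic to a compact subset of some $\Sigma(\kappa)$. $K$ is *semi-Eberlein* if there is an embedding $h\colon K\to\mathbb R^\kappa$, for some $\kappa$, such that $c_0(\kappa)\cap h[K]$ is dense in $h[K]$. $K$ is *Valdivia* if there is an embedding $h\colon K\to\mathbb R^\kappa$ such that $\Sigma(\kappa)\cap h[K]$ is dense in $h[K]$. An *image* of $K$ is a space $L=f[K]$ with $f\colon K\to L$ a continuous surjection onto a compact Hausdorff space.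

So Eberlein and Corson ask that the whole of $h[K]$ lie in $c_0$ or in $\Sigma$, and the other two notions ask this only of a dense set. Eberlein implies Corson and semi-Eberlein; Corson and semi-Eberlein each imply Valdivia.

Some small examples. Every compact metrizable space is Eberlein: choose a sequence of continuous functions $g_n\colon K\to[-1,1]$ that separates points, and send $x$ to $(g_n(x)/(n+1))_n\in c_0(\omega)$. The family $\{A\subset\Gamma:|A|\le1\}\subset\{0,1\}^\Gamma$ is Eberlein for every set $\Gamma$, since it is closed and lies in $c_0(\Gamma)$. The cube $2^{\omega_1}$ is semi-Eberlein, because its finitely supported points are dense. The space $K$ of Section 1 is Corson, because its members are countable, and semi-Eberlein, because its finite members lie in $c_0(X)$ and are dense.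

Here is the question, posed by W. Kubiś and A. Leiderman, "Semi-Eberlein spaces", arXiv:math/0407222 (2004). *Let $K$ be semi-Eberlein but not Eberlein. Must $K$ have a continuous image that is not semi-Eberlein?* The space of Section 1 shows that the answer is no, in ZFC. The results to be proved are these.

**Theorem A.** If $K$ is Corson and semi-Eberlein, then every continuous image of $K$ is semi-Eberlein.

**Theorem B.** The space $K$ of Section 1 is a Corson semi-Eberlein compact space that is not Eberlein, and every continuous image of $K$ is semi-Eberlein.

**Theorem C.** For a semi-Eberlein compact space $K$ the following are equivalent: (1) $K$ is Corson; (2) every continuous image of $K$ is semi-Eberlein; (3) every continuous image of $K$ is Valdivia.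

Two published results are used as they stand.

**(F1)** Continuous images of Corson compact spaces are Corson (Gul'ko 1977; Michael–Rudin, *A note on Eberlein compacts*, Pacific J. Math. 72 (1977)). This is used in Theorem A.

**(F2)** If every continuous image of a compact space $K$ is Valdivia, then $K$ is Corson (O. Kalenda, *Continuous images and other topological properties of Valdivia compacta*, Fund. Math. 162 (1999)). This is used only in Theorem C; the negative answer does not depend on it.

We also use three textbook facts. A continuous injection of a compact space into a Hausdorff space is an embedding. The Baire category theorem holds in $\omega^\omega$. And a continuous $\varphi\colon K\to\mathbb R$ on a compact $K\subset\mathbb R^\kappa$ is uniformly continuous in this sense: for each $\varepsilon>0$ there are a finite $F\subset\kappa$ and $\delta>0$ such that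
$$x,x'\in K,\quad |x(\xi)-x'(\xi)|<\delta\ (\xi\in F)\ \Longrightarrow\ |\varphi(x)-\varphi(x')|<\varepsilon. \tag{2}$$
To see this, choose for each $p\in K$ a finite $F_p$ and $\delta_p>0$ such that $|\varphi(x)-\varphi(p)|<\varepsilon/2$ whenever $x\in K$ and $|x-p|<2\delta_p$ on $F_p$. Finitely many of the sets $\{x\in K:|x-p|<\delta_p\text{ on }F_p\}$ cover $K$. Take $F$ to be the union of the corresponding $F_p$ and $\delta$ the minimum of the corresponding $\delta_p$. If $|x-x'|<\delta$ on $F$ and $x$ is in the set of $p$, then both $x,x'$ are within $2\delta_p$ of $p$ on $F_p$, and (2) follows.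

## 3. Baire category keeps $K$ out of $c_0$

The identity embedding of $K$ does not land in $c_0(X)$, since $K$ has infinite members. One can try to repair this with weights.

For a single node the repair works. On $\mathcal A_s$ use the map $A\mapsto\big(\chi_A(x)/(x(|s|)+1)\big)_{x\in[s]}$. It is continuous and injective, and for $A\in\mathcal A_s$ each value of $x(|s|)$ occurs at most once on $A$, so only finitely many coordinates exceed a given $\varepsilon$. Hence each $\mathcal A_s$ is Eberlein. But $x$ lies in $[s]$ for every initial segment $s$ of $x$, and these weights depend on $s$.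

So let us try one weight $w(x)>0$ per point and the map $A\mapsto(w(x)\chi_A(x))_{x\in X}$. The sets $\{x:w(x)>1/m\}$, $m\ge1$, cover $\omega^\omega$, so one of them is dense in some $[s]$ by the Baire category theorem. Pick $x_i\in[s^\frown i]$ with $w(x_i)>1/m$ for each $i\in\omega$. Then $A=\{x_i:i\in\omega\}$ is in $\mathcal A_s$, and infinitely many coordinates of its image exceed $1/m$. Weights never work. The proof that no embedding works is the same argument, with continuity of $h$ at singletons in place of the explicit formula.

**Claim.** $K$ is not Eberlein.

Suppose that $h\colon K\to c_0(\kappa)$ is an embedding. Subtracting $h(\emptyset)\in c_0(\kappa)$ from $h$, we may assume that $h(\emptyset)=0$.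

**Step 1: attach to each point a coordinate and a weight.** Let $x\in X$. Since $h$ is injective, $h(\{x\})\neq0$. Pick $\alpha_x\in\kappa$ and an integer $m_x\ge1$ with $|h(\{x\})(\alpha_x)|>1/m_x$.

**Step 2: show that coordinates are not reused too often.** Fix $\alpha\in\kappa$ and $m\ge1$. The set $\{x:|h(\{x\})(\alpha)|>1/m\}$ is finite. Indeed, a basic neighborhood of $\emptyset$ in $\{0,1\}^X$ consists of the sets that avoid some finite set, so any infinite set of singletons has $\emptyset$ in its closure. If the set in question were infinite, continuity would give $|h(\emptyset)(\alpha)|\ge1/m$, contrary to $h(\emptyset)=0$. Hence, for each $m$, the map $x\mapsto\alpha_x$ is finite-to-one on $\{x:m_x=m\}$.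

**Step 3: carry the lower bound from $\{x\}$ to larger members of $K$.** By continuity of $B\mapsto h(B)(\alpha_x)$ at $\{x\}$ there is a finite $F_x\subset X\setminus\{x\}$ such that
$$B\in K,\ x\in B,\ B\cap F_x=\emptyset\ \Longrightarrow\ |h(B)(\alpha_x)|>1/m_x .$$
Choose $N_x\in\omega$ larger than $|x\wedge y|$ for all $y\in F_x$. Suppose $x\in A\in\mathcal A_s$ with $|s|\ge N_x$. If $y\in A\setminus\{x\}$, then $|x\wedge y|=|s|\ge N_x$ by (1), so $y\notin F_x$. Also $x\notin F_x$. Hence $A\cap F_x=\emptyset$, and
$$|h(A)(\alpha_x)|>1/m_x\qquad\text{whenever }x\in A\in\mathcal A_s,\ |s|\ge N_x. \tag{3}$$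

**Step 4: make the weights uniform and contradict $c_0$.** The countably many sets $X_{m,N}=\{x:m_x=m,\ N_x=N\}$ cover $\omega^\omega$. By the Baire category theorem some $X_{m,N}$ is dense in some $[t]$. Extend $t$ to a sequence $s$ with $|s|\ge N$; then $X_{m,N}$ is dense in $[s]$. Choose $x_i\in X_{m,N}\cap[s^\frown i]$ for $i\in\omega$. As $x_i(|s|)=i$, the set $A=\{x_i:i\in\omega\}$ is in $\mathcal A_s\subset K$. By (3), $|h(A)(\alpha_{x_i})|>1/m$ for all $i$. By Step 2 the map $x\mapsto\alpha_x$ is finite-to-one on $X_{m,N}$, so infinitely many coordinates of $h(A)$ exceed $1/m$ in absolute value. This contradicts $h(A)\in c_0(\kappa)$. $\square$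

Everything in Theorem B is now proved except the statement about images. That statement will come from Theorem A, to which we turn.

## 4. Countably many classes of functions are enough

Let $f\colon K\to L$ be a continuous surjection and let $D$ be the dense subset of $K$ that lies in $c_0(\kappa)$. Then $f[D]$ is dense in $L$, and we want an embedding of $L$ that sends $f[D]$ into some $c_0(I)$. So we need continuous functions on $L$ that separate points and that are small, with finitely many exceptions, at each point of $f[D]$.

The coordinate functions of $K$ are small in this sense on $D$, but they need not be functions on $L$. For example, let $K=\{A\subset\omega_1\times2:|A|\le1\}$, let $L=\{A\subset\omega_1:|A|\le1\}$, and put $f(\{(\xi,i)\})=\{\xi\}$, $f(\emptyset)=\emptyset$. The $\beta$th coordinate of $f(x)$ is $x(\beta,0)+x(\beta,1)$, so $f$ is continuous. The coordinate $x(\xi,0)$ takes different values at $\{(\xi,0)\}$ and $\{(\xi,1)\}$, which have the same image.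

The coordinate functions of some embedding of $L$ are functions on $L$, but they need not be small on $f[D]$. For example, $[0,1]$ embeds in $\mathbb R^\omega$ by $t\mapsto(t,t,t,\dots)$, and no $t\ne0$ goes into $c_0(\omega)$. In this example dividing the $n$th coordinate by $n+1$ cures the problem. The cure is general: it suffices to split the functions into countably many classes, each of which is good.

**Lemma 1.** Let $L$ be compact and $E\subset L$ dense. Let $\mathcal G_n\subset C(L,[-1,1])$ $(n\in\omega)$ be such that $\bigcup_n\mathcal G_n$ separates points of $L$ and, for all $n$, $e\in E$, $\varepsilon>0$, the set $\{g\in\mathcal G_n:|g(e)|>\varepsilon\}$ is finite. Then $L$ is semi-Eberlein.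

*Proof.* Let $I=\{(n,g):n\in\omega,\ g\in\mathcal G_n\}$ and $h\colon L\to\mathbb R^I$, $h(l)(n,g)=g(l)/(n+1)$. Then $h$ is continuous and injective, hence an embedding. Let $e\in E$ and $\varepsilon>0$. If $|g(e)|/(n+1)>\varepsilon$, then $n+1<1/\varepsilon$ because $|g(e)|\le1$, so only finitely many $n$ occur. For each such $n$ we have $|g(e)|>\varepsilon$, so only finitely many $g\in\mathcal G_n$ occur. Hence $h[E]\subset c_0(I)$, and $h[E]$ is dense in $h[L]$. $\square$

Our task is therefore to find, for $L=f[K]$ and $E=f[D]$, functions on $L$ that can be sorted into countably many good classes.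

## 5. All supports are countable

The next lemma puts the Corson hypothesis and the semi-Eberlein hypothesis into one and the same embedding. A space is *Fréchet–Urysohn* if every point in the closure of a set $A$ is the limit of a sequence from $A$.

**Lemma 2.** (a) Every Corson compact space is Fréchet–Urysohn.

(b) If $K$ is Corson and $h\colon K\to\mathbb R^\kappa$ is an embedding with $c_0(\kappa)\cap h[K]$ dense in $h[K]$, then $h[K]\subset\Sigma(\kappa)$.

*Proof.* (a) Let $K\subset\Sigma(\mu)$ be compact, $A\subset K$, $x\in\overline A$. We look for a countable set of coordinates outside of which $x$ and enough points of $A$ vanish. Put $S_0=\operatorname{supp}x$, a countable set. Given a countable $S_n$, choose for every finite $F\subset S_n$ and every $k\ge1$ a point $a_{n,F,k}\in A$ with $|a_{n,F,k}-x|<1/k$ on $F$. Let $S_{n+1}$ be the union of $S_n$ and the supports of these countably many points; it is countable. Put $S=\bigcup_nS_n$, and let $A_0$ be the countable set of all the chosen points.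

The point $x$ and all $a\in A_0$ vanish off $S$. A finite $F\subset S$ is contained in some $S_n$, so for every $k$ some $a\in A_0$ satisfies $|a-x|<1/k$ on $F$. For a finite $F'\subset\mu$, apply this to $F=F'\cap S$; off $S$ the points $a$ and $x$ agree. Hence $x\in\overline{A_0}$. The set $\{y\in K:\operatorname{supp}y\subset S\}$ contains $x$ and $A_0$, and restriction to $S$ embeds it in $\mathbb R^S$ with $S$ countable, so it is metrizable. Therefore some sequence in $A_0$ converges to $x$.

(b) The space $h[K]$ is Corson. By (a), every point of $h[K]$ is the limit of a sequence from $c_0(\kappa)\cap h[K]\subset\Sigma(\kappa)$. The support of such a limit is contained in the union of the supports of the terms, which is countable. $\square$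

The embedding in (b) is the one that witnesses semi-Eberlein, and not the one that witnesses Corson; this is why the lemma needs a proof.

## 6. Admissible pairs of index sets

From now until the end of Section 8 we work in the following situation.

**Setting (S).** $K\subset[-1,1]^\kappa\cap\Sigma(\kappa)$ and $L\subset[-1,1]^\Lambda\cap\Sigma(\Lambda)$ are compact, $f\colon K\to L$ is a continuous surjection, and $D=K\cap c_0(\kappa)$.

We want to cut $L$ into pieces that need fewer coordinates, in such a way that each cut of $L$ comes from a cut of $K$.

**Definition.** For $M\subset\kappa$ and $N\subset\Lambda$ let $r_M(x)=x\cdot\chi_M$ on $\mathbb R^\kappa$ and $R_N(y)=y\cdot\chi_N$ on $\mathbb R^\Lambda$. The pair $(M,N)$ is *admissible* if $r_M[K]\subset K$ and $R_N\circ f=f\circ r_M$ on $K$.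

For an admissible pair, $R_N[L]=R_N[f[K]]=f[r_M[K]]\subset L$.

Neither condition is automatic. For $K=\{(0,0),(1,1)\}\subset\mathbb R^2$ and $M$ consisting of the first index, $r_M(1,1)=(1,0)\notin K$. In the example $f\colon K\to L$ of Section 4, with $\kappa=\omega_1\times2$ and $\Lambda=\omega_1$, the inclusion $r_M[K]\subset K$ always holds. There $f(r_M\{(\xi,i)\})$ is $\{\xi\}$ if $(\xi,i)\in M$ and $\emptyset$ otherwise, and $R_Nf(\{(\xi,i)\})$ is $\{\xi\}$ if $\xi\in N$ and $\emptyset$ otherwise. So $(M,N)$ is admissible exactly when $M=N\times2$. This shows the two demands: $M$ has to contain the coordinates on which the functions $f(\cdot)(\beta)$, $\beta\in N$, depend, and $N$ has to contain the support of $f(z)$ for $z$ supported in $M$. A closing-off argument meets both.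

**Lemma 3.** In setting (S):

(a) The coordinatewise union of a nonempty chain of admissible pairs is admissible.

(b) For all $A\subset\kappa$, $B\subset\Lambda$ there is an admissible $(M,N)$ with $A\subset M$, $B\subset N$ and $|M|,|N|\le\max(|A|,|B|,\aleph_0)$.

*Proof of (a).* Let $(M_i,N_i)$ be the chain and $(M,N)$ its union. Let $x\in K$. Then $r_{M_i}x\to r_Mx$ along the chain: at a coordinate $\xi\in M$ the value is eventually $x(\xi)$, and at $\xi\notin M$ it is always $0$. As $K$ is closed, $r_Mx\in K$. In the same way $R_{N_i}f(x)\to R_Nf(x)$. By continuity of $f$,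
$$f(r_Mx)=\lim f(r_{M_i}x)=\lim R_{N_i}f(x)=R_Nf(x).$$

*Proof of (b).*

**Step 1: choose countable witnesses.** For every finite $F\subset\kappa$ the set $\{z|_F:z\in K\}\subset\mathbb R^F$ is separable, so there is a nonempty countable $K_F\subset K$ with $\{z|_F:z\in K_F\}$ dense in $\{z|_F:z\in K\}$. For $\beta\in\Lambda$ put $f_\beta(x)=f(x)(\beta)$. By (2), for each $j\ge1$ there are a finite $F_j\subset\kappa$ and $\delta_j>0$ with $|f_\beta(x)-f_\beta(x')|<1/j$ whenever $x,x'\in K$ and $|x-x'|<\delta_j$ on $F_j$. Let $S_\beta=\bigcup_jF_j$. This set is countable, and if $x,x'\in K$ agree on $S_\beta$, then $f_\beta(x)=f_\beta(x')$.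

**Step 2: close off under the witnesses.** Let $M_0=A$, $N_0=B$ and
$$M_{n+1}=M_n\cup\bigcup_{\beta\in N_n}S_\beta\cup\bigcup\{\operatorname{supp}z:z\in K_F,\ F\in[M_n]^{<\omega}\},$$
$$N_{n+1}=N_n\cup\bigcup\{\operatorname{supp}f(z):z\in K_F,\ F\in[M_n]^{<\omega}\}.$$
Put $M=\bigcup_nM_n$, $N=\bigcup_nN_n$. All the sets $S_\beta$, $K_F$, $\operatorname{supp}z$, $\operatorname{supp}f(z)$ are countable; for the supports this is where $K\subset\Sigma(\kappa)$ and $L\subset\Sigma(\Lambda)$ are used. Also $M_n$ has at most $\max(|M_n|,\aleph_0)$ finite subsets. By induction on $n$, all $|M_n|,|N_n|\le\max(|A|,|B|,\aleph_0)$, and the same bound holds for $M$ and $N$.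

Let $Z=\bigcup\{K_F:F\in[M]^{<\omega}\}$. Each finite $F\subset M$ is contained in some $M_n$, so
$$\operatorname{supp}z\subset M\quad\text{and}\quad\operatorname{supp}f(z)\subset N\qquad(z\in Z).$$

**Step 3: verify that $(M,N)$ is admissible.** Let $x\in K$. Given a finite $F'\subset\kappa$ and $\varepsilon>0$, put $F=F'\cap M$ and pick $z\in K_F\subset Z$ with $|z-x|<\varepsilon$ on $F$. Both $z$ and $r_Mx$ vanish off $M$, and $r_Mx=x$ on $F$, so $|z-r_Mx|<\varepsilon$ on $F'$. Hence $r_Mx\in\overline Z\subset K$. By continuity $f(r_Mx)\in\overline{f[Z]}$, so $f(r_Mx)$ is supported in $N$. Finally let $\beta\in N$, say $\beta\in N_n$. Then $S_\beta\subset M_{n+1}\subset M$, so $r_Mx$ and $x$ agree on $S_\beta$ and $f_\beta(r_Mx)=f_\beta(x)$. Thus $f(r_Mx)$ equals $f(x)$ on $N$ and $0$ off $N$, that is, $f(r_Mx)=R_Nf(x)$. $\square$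

## 7. Increments along a chain, and where they misbehave

Here is the plan that Lemma 3 suggests. Argue by induction on $|\Lambda|$. Exhaust $\Lambda$ by a continuous increasing chain of admissible pairs $(M_\alpha,N_\alpha)$ with $|N_\alpha|<|\Lambda|$, write $r_\alpha=r_{M_\alpha}$, $R_\alpha=R_{N_\alpha}$, and take good classes $\mathcal G_n^\alpha$ on the smaller spaces $R_\alpha[L]$ from the induction hypothesis. Then combine them for all $\alpha$.

Using the functions $g\circ R_{\alpha+1}$ for all $\alpha$ at once gives no control: for a given $d\in D$, nothing in the hypotheses limits the number of $\alpha$ for which some $g\in\mathcal G_n^{\alpha+1}$ has $|g(f(r_{\alpha+1}d))|>\varepsilon$. So one takes increments,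
$$g\circ R_{\alpha+1}-g\circ R_\alpha,\qquad g\in\mathcal G_n^{\alpha+1}.$$
At $f(d)$ such an increment equals $g(f(r_{\alpha+1}d))-g(f(r_\alpha d))$. If it is nonzero, then $d$ has a nonzero coordinate in $M_{\alpha+1}\setminus M_\alpha$. These sets are disjoint and $d\in c_0(\kappa)$, so for each $m$ only finitely many of them contain a coordinate with $|d(\xi)|>1/m$. This is nearly what we want: only finitely many $\alpha$ give a substantial change of $d$. But we need that only finitely many $\alpha$ give a substantial change of $g(f(d))$, and a small change of $d$ can make a large change of $g(f(d))$.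

The difficulty occurs in a very small example. Let $K=\prod_{k\in\omega}\{0,\tfrac1{k+1}\}\subset[-1,1]^\omega$ and $L=\{0,1\}^\omega$, and let $f$ multiply the $k$th coordinate by $k+1$. Then $D=K$. Let $M_k=N_k=\{0,\dots,k-1\}$; these pairs are admissible. Let $g(y)=y(k)$ on $R_{k+1}[L]$. Its increment is $y(k)-0=y(k)$. At $d=(1,\tfrac12,\tfrac13,\dots)\in D$ we have $f(d)=(1,1,1,\dots)$, and the increments for all $k$ are equal to $1$. The family of increments is not good at $f(d)$, although every change from $r_kd$ to $r_{k+1}d$ has size $\tfrac1{k+1}\to0$.

What goes wrong is that the moduli of continuity of the functions $g\circ f$ are not uniform in $\alpha$. Now a modulus of continuity can be recorded by integers: for each tolerance $1/j$ there is an integer $m$ such that a change of at most $1/m$ on a suitable finite set of coordinates has an effect within the tolerance. There are only countably many pairs $(j,m)$, and Lemma 1 allows countably many classes. So we sort the increments by $(j,m)$. In the class of $(j,m)$ we have control only over increments above the tolerance, so we cut off whatever lies below it. The cutoff costs nothing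 in the end, because $j$ runs over all positive integers. In the example, if changes of at most $1/m$ are to alter $y(k)$ by less than $1$, we need $m>k+1$; so the least $m$ is $k+2$, each class contains one function, and the difficulty is gone.

## 8. Sorting increments by modulus of continuity

**Proposition 4.** In setting (S) there are $\mathcal G_n\subset C(L,[-1,1])$ $(n\in\omega)$ such that $\bigcup_n\mathcal G_n$ separates points of $L$ and, for all $n$, $d\in D$, $\varepsilon>0$, the set $\{g\in\mathcal G_n:|g(f(d))|>\varepsilon\}$ is finite.

Density of $D$ in $K$ is not assumed. This matters: the induction passes to subspaces $K_\alpha$ of $K$, and there we do not have to check it.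

*Proof.* The proof is by induction on $|\Lambda|$, for all $\kappa,K,L,f$ simultaneously.

**Step 1: start the induction with countable $\Lambda$.** If $\Lambda=\emptyset$, then $L$ is a point and $\mathcal G_n=\emptyset$ works. If $1\le|\Lambda|\le\aleph_0$, enumerate the coordinate functions of $L$ as a sequence, with repetitions if necessary, and let the $\mathcal G_n$ be the corresponding singletons. They separate points, and finiteness is trivial.

From now on let $|\Lambda|=\lambda>\aleph_0$, write $\Lambda=\{\beta_\alpha:\alpha<\lambda\}$, and assume the statement for index sets of cardinality less than $\lambda$.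

**Step 2: build the chain that cuts $L$ into smaller pieces.** We choose admissible pairs $(M_\alpha,N_\alpha)$, $\alpha<\lambda$, increasing, with
$$|M_\alpha|,|N_\alpha|\le|\alpha|+\aleph_0<\lambda,\qquad \beta_\alpha\in N_{\alpha+1},$$
and with unions at nonzero limit ordinals. Obtain $(M_0,N_0)$ from Lemma 3(b) with $A=B=\emptyset$, and $(M_{\alpha+1},N_{\alpha+1})$ from Lemma 3(b) with $A=M_\alpha$, $B=N_\alpha\cup\{\beta_\alpha\}$. At limits the union is admissible by Lemma 3(a), and it has at most $|\alpha|\cdot(|\alpha|+\aleph_0)=|\alpha|+\aleph_0$ elements in each coordinate.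

Write $r_\alpha=r_{M_\alpha}$, $R_\alpha=R_{N_\alpha}$, and
$$K_\alpha=r_\alpha[K]\subset K,\qquad L_\alpha=R_\alpha[L]=f[K_\alpha]\subset L,\qquad D_\alpha=K_\alpha\cap c_0(\kappa).$$
Points of $K_\alpha$ vanish off $M_\alpha\subset M_{\alpha+1}$, so $r_{\alpha+1}$ fixes them, and likewise $R_{\alpha+1}$ fixes the points of $L_\alpha$. Hence $K_\alpha\subset K_{\alpha+1}$, $L_\alpha\subset L_{\alpha+1}$ and $D_\alpha\subset D_{\alpha+1}$. If $d\in D$, then $|r_\alpha d|\le|d|$ coordinatewise, so $r_\alpha d\in c_0(\kappa)$. Therefore
$$r_\alpha[D]\subset D_\alpha\subset D_{\alpha+1},\qquad R_\alpha f(x)=f(r_\alpha x)\quad(x\in K). \tag{4}$$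

**Step 3: get good classes on each piece.** Points of $L_\alpha$ are supported in $N_\alpha$, so $L_\alpha$ may be regarded as a compact subset of $[-1,1]^{N_\alpha}\cap\Sigma(N_\alpha)$, and $|N_\alpha|<\lambda$. The map $f|_{K_\alpha}\colon K_\alpha\to L_\alpha$ is a continuous surjection, so we are in setting (S) with $D_\alpha$ in the role of $D$. The induction hypothesis gives $\mathcal G_n^\alpha\subset C(L_\alpha,[-1,1])$ $(n\in\omega)$ such that $\bigcup_n\mathcal G_n^\alpha$ separates points of $L_\alpha$ and, for all $n$, $e\in D_\alpha$, $\varepsilon>0$, the set $\{g\in\mathcal G_n^\alpha:|g(f(e))|>\varepsilon\}$ is finite.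

**Step 4: define the increments, measure their moduli, cut off and sort.** For $\alpha<\lambda$ and $g\in\mathcal G_n^{\alpha+1}$ define
$$\hat g_\alpha=\tfrac12\,(g\circ R_{\alpha+1}-g\circ R_\alpha)\in C(L,[-1,1]).$$
This makes sense because $R_\alpha[L]=L_\alpha\subset L_{\alpha+1}$, so that $g$ is defined on the values of both $R_{\alpha+1}$ and $R_\alpha$. The factor $\frac12$ keeps the values in $[-1,1]$.

The function $g\circ f$ is continuous on the compact set $K_{\alpha+1}\subset\mathbb R^\kappa$. By (2), for each $j\ge1$ there are integers $m\ge1$ for which some finite $F\subset\kappa$ satisfies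
$$z,z'\in K_{\alpha+1},\ |z(\xi)-z'(\xi)|\le\tfrac1m\ (\xi\in F)\ \Longrightarrow\ |g(f(z))-g(f(z'))|\le\tfrac2j. \tag{5}$$
Let $m(\alpha,g,j)$ be the least such $m$. Let $\tau_j(t)=\operatorname{sign}(t)\max(|t|-1/j,0)$; this is a continuous function, it vanishes exactly when $|t|\le1/j$, and $\tau_j(t)\to t$ as $j\to\infty$. Put
$$\mathcal H_{n,j,m}=\{\tau_j\circ\hat g_\alpha:\ \alpha<\lambda,\ g\in\mathcal G_n^{\alpha+1},\ m(\alpha,g,j)=m\},\qquad \mathcal H_n^0=\{g\circ R_0:g\in\mathcal G_n^0\}$$
for $n\in\omega$ and $j,m\ge1$. These are countably many classes of continuous functions $L\to[-1,1]$. We show that, enumerated as one sequence, they are as required.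

**Step 5: check finiteness.** Let $d\in D$ and $\varepsilon>0$.

For $\mathcal H_n^0$: by (4), $g(R_0f(d))=g(f(r_0d))$ with $r_0d\in D_0$. So only finitely many $g\in\mathcal G_n^0$ satisfy $|g(R_0f(d))|>\varepsilon$.

For $\mathcal H_{n,j,m}$ we show more: there are only finitely many pairs $(\alpha,g)$ with $g\in\mathcal G_n^{\alpha+1}$, $m(\alpha,g,j)=m$ and $\tau_j(\hat g_\alpha(f(d)))\neq0$. For such a pair, by (4),
$$\tfrac1j<|\hat g_\alpha(f(d))|=\tfrac12\,|g(f(r_{\alpha+1}d))-g(f(r_\alpha d))|. \tag{6}$$
The points $z=r_{\alpha+1}d$ and $z'=r_\alpha d$ are in $K_{\alpha+1}$, and by (6) the conclusion of (5) fails for them. Since (5) holds with $m=m(\alpha,g,j)$ and some finite $F$, there is $\xi\in F$ with $|(r_{\alpha+1}d-r_\alpha d)(\xi)|>1/m$. That is, $\xi\in M_{\alpha+1}\setminus M_\alpha$ and $|d(\xi)|>1/m$. The set $\{\xi:|d(\xi)|>1/m\}$ is finite because $d\in c_0(\kappa)$, and it does not depend on $\alpha$ or $g$. The sets $M_{\alpha+1}\setminus M_\alpha$ are pairwise disjoint, so only finitely many $\alpha$ occur.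

Fix one of these $\alpha$. By (6), the two numbers $g(f(r_{\alpha+1}d))$ and $g(f(r_\alpha d))$ differ by more than $2/j$, so one of them exceeds $1/j$ in absolute value. Both points $r_{\alpha+1}d$, $r_\alpha d$ lie in $D_{\alpha+1}$ by (4). The finiteness property of $\mathcal G_n^{\alpha+1}$, applied at these two points with $1/j$, leaves only finitely many $g$.

**Step 6: check separation.** Let $y\ne y'$ in $L$. They differ at some $\beta_\alpha$, and $\beta_\alpha\in N_{\alpha+1}$, so $R_{\alpha+1}y\ne R_{\alpha+1}y'$. Let $\gamma<\lambda$ be least with $R_\gamma y\neq R_\gamma y'$. Then $\gamma$ is not a nonzero limit: for such $\gamma$ we have $N_\gamma=\bigcup_{\alpha<\gamma}N_\alpha$, and a difference at a coordinate of $N_\gamma$ would be visible at an earlier $\alpha$.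

If $\gamma=0$, some $g\in\bigcup_n\mathcal G_n^0$ separates $R_0y$ from $R_0y'$, and then $g\circ R_0\in\bigcup_n\mathcal H_n^0$ separates $y$ from $y'$.

If $\gamma=\alpha+1$, choose $n$ and $g\in\mathcal G_n^{\alpha+1}$ separating $R_{\alpha+1}y$ from $R_{\alpha+1}y'$. Since $R_\alpha y=R_\alpha y'$, the terms $g(R_\alpha y)$ and $g(R_\alpha y')$ are equal, so $\hat g_\alpha(y)\neq\hat g_\alpha(y')$. As $\tau_j\to\mathrm{id}$ pointwise, $\tau_j(\hat g_\alpha(y))\ne\tau_j(\hat g_\alpha(y'))$ for some $j$. The function $\tau_j\circ\hat g_\alpha$ belongs to $\mathcal H_{n,j,m}$ with $m=m(\alpha,g,j)$. $\square$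

Two points of bookkeeping are easy to miss. The index $n$ is the same for all $\alpha$ in the class $\mathcal H_{n,j,m}$; this is harmless because Step 5 first bounds the number of $\alpha$ and only then uses the finiteness of each single $\mathcal G_n^{\alpha+1}$. And the finite set $F$ in (5) may vary freely with $\alpha$ and $g$. It is not recorded in the class, since the argument uses only that some coordinate $\xi$ has $|d(\xi)|>1/m$.

## 9. Images of Corson semi-Eberlein spaces; the answer for $K$

*Proof of Theorem A.* Let $K$ be Corson and semi-Eberlein, and let $f\colon K\to L$ be a continuous surjection onto a compact Hausdorff space.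

**Step 1: bring $K$ into setting (S).** Let $h\colon K\to\mathbb R^\kappa$ witness that $K$ is semi-Eberlein. Compose $h$ coordinatewise with the homeomorphism $\varphi(t)=t/(1+|t|)$ of $\mathbb R$ onto $(-1,1)$. Since $\varphi(0)=0$ and $|\varphi(t)|\le|t|$, this preserves supports and maps $c_0(\kappa)$ into $c_0(\kappa)$. The result is again an embedding, and the image of the dense set $c_0(\kappa)\cap h[K]$ is dense and lies in $c_0(\kappa)$. Thus we may assume that $K\subset[-1,1]^\kappa$ and that $D=K\cap c_0(\kappa)$ is dense in $K$. By Lemma 2(b), $K\subset\Sigma(\kappa)$.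

**Step 2: bring $L$ into setting (S).** By (F1), $L$ is Corson. After the same rescaling we may assume $L\subset[-1,1]^\Lambda\cap\Sigma(\Lambda)$ for some $\Lambda$.

**Step 3: conclude.** The set $f[D]$ is dense in $L$, because $D$ is dense in $K$ and $f$ is a continuous surjection. The classes $\mathcal G_n$ of Proposition 4 satisfy the hypotheses of Lemma 1 with $E=f[D]$. Hence $L$ is semi-Eberlein. $\square$

*Proof of Theorem B.* By Section 1, $K$ is compact, every member of $K$ is countable, so $K\subset\Sigma(X)$ and $K$ is Corson, and the finite members, which lie in $c_0(X)$, are dense, so $K$ is semi-Eberlein. By the Claim in Section 3, $K$ is not Eberlein. By Theorem A, every continuous image of $K$ is semi-Eberlein. $\square$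

So a semi-Eberlein space that is not Eberlein need not have a non-semi-Eberlein image: the answer to the question is no.

## 10. The Corson property as the exact dividing line

*Proof of Theorem C.* (1)$\Rightarrow$(2) is Theorem A. (2)$\Rightarrow$(3) holds because semi-Eberlein spaces are Valdivia, as $c_0(\kappa)\subset\Sigma(\kappa)$. (3)$\Rightarrow$(1) is Kalenda's theorem (F2). $\square$

Consequently, a semi-Eberlein non-Eberlein space $K$ has a non-semi-Eberlein image if and only if $K$ is not Corson. Both cases occur. The space of Section 1 is Corson. The cube $2^{\omega_1}$ is semi-Eberlein, as we saw in Section 2, but it is not Corson, and hence not Eberlein. Indeed, by Lemma 2(a) a Corson compact space is Fréchet–Urysohn. The constant function $1$ lies in the closure of the finitely supported points of $2^{\omega_1}$; but the limit of a sequence of finitely supported points has countable support, so $1$ is not such a limit. By Theorem C, the cube $2^{\omega_1}$ therefore does have a continuous image that is not semi-Eberlein.
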